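\title{Averages over ellipsoids and the Fourier restriction operator on $L^p$}

\begin{abstract}
Let $\sigma$ be a measure on $\mathbb R^d$ for which a Fourier restriction estimate from $L^p(\mathbb R^d)$ to $L^q(\sigma)$ holds with $1<p<q<\infty$, $p\le 2$, and let $\mathcal R$ be the restriction operator. We prove that for every $f\in L^p(\mathbb R^d)$ and $\sigma$-almost every $\xi$, the averages of $\widehat f$ over ellipsoids centered at $\xi$, with axes in the coordinate directions, converge to $(\mathcal Rf)(\xi)$ as the $d$ semi-axes tend to zero independently. The result follows from a maximal inequality that is uniform over all averaging kernels with a prescribed modulus of continuity in $L^{q'}$. The same inequality treats averages over convex sets that fill a fixed proportion of a box centered at $\xi$.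
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We write $\widehat f(\xi)=\int_{\mathbb R^d}f(x)e^{-2\pi i x\cdot\xi}\,dx$, we denote by $s'$ the exponent conjugate to $s$, so that $1/s+1/s'=1$, and $\|\cdot\|_s$ is the norm of $L^s(\mathbb R^d)$ with Lebesgue measure. If $f\in L^1$, then $\widehat f$ is a bounded continuous function. If $f\in L^s$ with $1<s\le2$, the Hausdorff--Young inequality $\|\widehat f\|_{s'}\le\|f\|_s$ defines $\widehat f$ as an element of $L^{s'}$, that is, only up to sets of Lebesgue measure zero. The values of such an $\widehat f$ on a set $S$ of Lebesgue measure zero, for instance a sphere, have no direct meaning. A restriction estimate supplies a substitute for them.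

\medskip\noindent\textbf{Standing assumptions.} Let $d\ge2$, let $\sigma$ be a $\sigma$-finite measure on the Borel subsets of $\mathbb R^d$, and let $S\subseteq\mathbb R^d$ be a Borel set with $\sigma(\mathbb R^d\setminus S)=0$. Let $1<p<q<\infty$ and $p\le2$, and suppose that
\begin{equation}\label{eq:restr}
\big\|\widehat f\,\big|_S\big\|_{L^q(S,\sigma)}\le C_0\|f\|_p
\end{equation}
for every Schwartz function $f$.
\medskip

We identify $L^q(S,\sigma)$ with $L^q(\mathbb R^d,\sigma)$ and write $L^q(\sigma)$. If $\sigma=0$, every statement about $\sigma$-almost every point is empty, so we assume $\sigma\ne0$ throughout.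

Since Schwartz functions are dense in $L^p$, there is a unique bounded operator $\mathcal R\colon L^p(\mathbb R^d)\to L^q(\sigma)$ with $\mathcal Rf=\widehat f|_S$ for Schwartz $f$. This is the \emph{Fourier restriction operator}. Riesz--Thorin interpolation between \eqref{eq:restr} and the trivial bound $\|\widehat f|_S\|_{L^\infty(\sigma)}\le\|f\|_1$ gives, for each $1\le s\le p$, a unique bounded operator $\mathcal R\colon L^s(\mathbb R^d)\to L^{q_s}(\sigma)$ with the same property, where $1/s=1-\theta+\theta/p$ and $1/q_s=\theta/q$.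

A function $f\in L^p$ now has two transforms, $\widehat f\in L^{p'}(\mathbb R^d)$ and $\mathcal Rf\in L^q(\sigma)$. Both are defined by density, and if $\sigma$ is singular they live on disjoint sets of full measure. One would like to read $(\mathcal Rf)(\xi)$ off from the values of $\widehat f$ near $\xi$, by averaging over small sets. For $r=(r_1,\dots,r_d)\in(0,\infty)^d$ and $\xi\in\mathbb R^d$ let
\[
B_r(\xi)=\Big\{\eta\in\mathbb R^d:\ \frac{(\eta_1-\xi_1)^2}{r_1^2}+\dots+\frac{(\eta_d-\xi_d)^2}{r_d^2}\le1\Big\}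
\]
be the ellipsoid with center $\xi$ and semi-axes $r_1,\dots,r_d$ in the coordinate directions, and let $|B_r|$ be its volume. The relation in question is
\begin{equation}\label{eq:conv}
\lim_{(0,\infty)^d\ni r\to0}\ \frac1{|B_r|}\int_{B_r(\xi)}\widehat f(\eta)\,d\eta=(\mathcal Rf)(\xi).
\end{equation}
Here $r\to0$ means $\max_jr_j\to0$, with no relation imposed among the $r_j$, so the ellipsoids may be arbitrarily eccentric.

Two simple cases suggest what to expect. If $f\in L^1$, the averages converge to $\widehat f(\xi)$ at every point, by continuity. If $\sigma$ is Lebesgue measure, $S=\mathbb R^d$, $1<p<2$ and $q=p'$, then \eqref{eq:restr} is the Hausdorff--Young inequality, $\mathcal Rf=\widehat f$, and \eqref{eq:conv} is a differentiation theorem for the function $g=\widehat f\in L^{p'}$. Indeed, the average of $|g|$ over $B_r(\xi)$ is at most a dimensional constant times its average over the circumscribed box, which is at most the composition of the $d$ one-dimensional Hardy--Littlewood maximal operators applied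 to $g$; each of these is bounded on $L^{p'}$, and continuous functions with compact support are dense. This argument produces an exceptional set of Lebesgue measure zero, which for singular $\sigma$ might contain all of $S$. In general, \eqref{eq:conv} holds in the norm of $L^q(\sigma)$ for an elementary reason (Remark~\ref{rem:norm}). So one guesses that it also holds almost everywhere, and the issue is a maximal inequality with $d$ independent parameters.

Under the standing assumptions, Kova\v{c} proved the analogue of \eqref{eq:conv} for Euclidean balls, $r_1=\dots=r_d\to0^+$, for all $f\in L^s$ with $1\le s\le p$ and $\sigma$-a.e.\ $\xi\in S$. For ellipsoids, Bulj and Kova\v{c} proved \eqref{eq:conv} for $f\in L^s$ with $1\le s\le 2p/(p+1)$ and $\sigma$-a.e.\ $\xi\in S$; note that $2p/(p+1)<p$. The question, which comes from \cite{BK}, is whether the standing assumptions imply \eqref{eq:conv} for every $f\in L^p$. They do.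

\begin{theorem}\label{thm:ell}
Under the standing assumptions, \eqref{eq:conv} holds for every $f\in L^p(\mathbb R^d)$ and $\sigma$-a.e.\ $\xi\in S$, and hence also for every $f\in L^s(\mathbb R^d)$ with $1\le s\le p$. The maximal operator $f\mapsto\sup_{r\in(0,\infty)^d}\big||B_r|^{-1}\int_{B_r(\cdot)}\widehat f\,\big|$ is bounded from $L^p(\mathbb R^d)$ to $L^q(\sigma)$.
\end{theorem}

\subsection{A maximal theorem for a class of kernels}

The proof uses one property of the ball: its indicator function changes little in $L^{q'}$ under small translations. We isolate this property. For $r,\eta\in\mathbb R^d$ write $r\eta=(r_1\eta_1,\dots,r_d\eta_d)$, and let $\mathbf e_1,\dots,\mathbf e_d$ be the standard basis.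

\begin{definition}\label{def:K}
Let $A>0$ and let $\omega\colon(0,1]\to[0,\infty)$ be nondecreasing with
\[
[\omega]:=\sum_{N\ge1}N^{d-1}\omega(2^{-N})<\infty .
\]
The class $\mathcal K=\mathcal K(A,\omega)$ consists of all $K\in L^{q'}(\mathbb R^d)$ supported in $[-1,1]^d$ such that
\[
\|K\|_{q'}\le A,\qquad \|K-K(\cdot-h\mathbf e_j)\|_{q'}\le\omega(h)\quad(0<h\le1,\ 1\le j\le d).
\]
For $K\in\mathcal K$, $r\in(0,\infty)^d$ and $f\in L^p$ put
\[
\mathcal A^K_rf(\xi)=\int_{\mathbb R^d}K(\eta)\,\widehat f(\xi+r\eta)\,d\eta,\qquad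
\mathcal Mf(\xi)=\sup_{K\in\mathcal K}\ \sup_{r\in(0,\infty)^d}|\mathcal A^K_rf(\xi)| .
\]
\end{definition}

Lemma~\ref{lem:avg} shows that $\mathcal A^K_rf(\xi)$ is defined for every $\xi$ and that $\mathcal Mf$ is a Borel function. When $K$ is the indicator of the unit ball divided by its volume, $\mathcal A_r^Kf(\xi)$ is the average in \eqref{eq:conv}.

\begin{theorem}\label{thm:max}
Under the standing assumptions there is a constant $C=C(d,p,q)$ such that
\begin{equation}\label{eq:max}
\|\mathcal Mf\|_{L^q(\sigma)}\le C\,C_0\,(A+[\omega])\,\|f\|_p\qquad(f\in L^p(\mathbb R^d)).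
\end{equation}
Moreover, for each $f\in L^p(\mathbb R^d)$ and $\sigma$-a.e.\ $\xi$,
\begin{equation}\label{eq:unif}
\lim_{(0,\infty)^d\ni r\to0}\ \sup_{K\in\mathcal K}\Big|\mathcal A^K_rf(\xi)-\Big(\int K\Big)(\mathcal Rf)(\xi)\Big|=0 .
\end{equation}
\end{theorem}

The supremum over $K$ is taken at each point, so the shape of the averaging set may vary with $\xi$ and with the scale. For a bounded convex set $E\subseteq\mathbb R^d$ with nonempty interior and a point $\xi$, not necessarily in $E$, let
\[
r_j(E,\xi)=\sup_{\eta\in E}|\eta_j-\xi_j|,\qquad \kappa_\xi(E)=\frac{|E|}{\prod_{j=1}^d2r_j(E,\xi)}\in(0,1].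
\]
Thus $\kappa_\xi(E)$ is the proportion that $E$ occupies in the smallest closed axis-parallel box centered at $\xi$ that contains it.

\begin{theorem}\label{thm:convex}
Let the standing assumptions hold.
\begin{enumerate}
\item[(a)] If $f\in L^p(\mathbb R^d)$, then for $\sigma$-a.e.\ $\xi$ the following holds for every $c>0$:
\[
\frac1{|E|}\int_E\widehat f(\eta)\,d\eta\to(\mathcal Rf)(\xi)\quad\text{as }\max_jr_j(E,\xi)\to0,
\]
where $E$ ranges over all bounded convex sets with nonempty interior and $\kappa_\xi(E)\ge c$. This includes all axis-parallel boxes containing $\xi$, for which $\kappa_\xi\ge2^{-d}$.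
\item[(b)] The restriction $\kappa_\xi(E)\ge c$ cannot be dropped: there is $f\in L^p(\mathbb R^d)$ such that for every $\xi\in\mathbb R^d$ there are Euclidean balls $E_k$ with $\sup_{\eta\in E_k}|\eta-\xi|\to0$ and $|E_k|^{-1}\int_{E_k}\widehat f\to\infty$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} collects direct consequences of \eqref{eq:restr}. Section~\ref{sec:model} presents the method for averages over intervals on the line. Section~\ref{sec:CK} bounds a maximal operator over rectangular truncations of $f$, Sections~\ref{sec:maxineq} and~\ref{sec:conv} prove Theorem~\ref{thm:max}, and Section~\ref{sec:convex} deduces Theorems~\ref{thm:ell} and~\ref{thm:convex}.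

\section{Consequences of the restriction estimate}\label{sec:prelim}

Fix $\varphi\in C_c^\infty(\mathbb R^d)$ with $\varphi\ge0$ and $\varphi\ge1$ on $[-1,1]^d$, and let $\check\varphi$ be its inverse Fourier transform. For $a\in\mathbb R^d$ and $t>0$ the Schwartz function $\psi_{a,t}(x)=t^de^{2\pi ia\cdot x}\check\varphi(tx)$ satisfies
\begin{equation}\label{eq:bump}
\widehat{\psi_{a,t}}(\xi)=\varphi\Big(\frac{\xi-a}t\Big),\qquad\|\psi_{a,t}\|_p=t^{d/p'}\|\check\varphi\|_p .
\end{equation}

\begin{lemma}\label{lem:exp}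
We have $q\le p'$, equivalently $q'\ge p$.
\end{lemma}

\begin{proof}
Since $\widehat{\psi_{a,t}}\ge1$ on $a+[0,t]^d$, estimate \eqref{eq:restr} and \eqref{eq:bump} give $\sigma(a+[0,t]^d)\le C't^{dq/p'}$ with $C'=(C_0\|\check\varphi\|_p)^q$. A unit cube is covered by $M^d$ cubes of side $1/M$, so its measure is at most $C'M^{d-dq/p'}$ for every integer $M\ge1$. If $q>p'$, this tends to $0$; then every unit cube is $\sigma$-null and $\sigma=0$, which we excluded.
\end{proof}

The proof uses neither $p\le2$ nor $\sigma$-finiteness. It shows that \eqref{eq:restr} makes $\sigma$ finite on cubes, and that $p<q\le p'$, hence $p<2$, as soon as $\sigma\ne0$.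

\begin{lemma}\label{lem:avg}
Let $K\in L^{q'}$ be supported in $[-1,1]^d$, let $r\in(0,\infty)^d$ and $f\in L^p$. Then $K\in L^1\cap L^p$ with $\|K\|_1\le2^{d/q}\|K\|_{q'}$, the integral $\mathcal A^K_rf(\xi)$ converges absolutely for every $\xi$ and is continuous in $\xi$, and
\begin{equation}\label{eq:ptbound}
|\mathcal A^K_rf(\xi)|\le(r_1\cdots r_d)^{-1/p'}\|K\|_p\|f\|_p .
\end{equation}
In particular $\mathcal Mf$ is a Borel function with values in $[0,\infty]$.
\end{lemma}

\begin{proof}
H\"older's inequality on the cube $[-1,1]^d$, of volume $2^d$, gives the bound for $\|K\|_1$, and it gives $K\in L^p$ because $p\le q'$. For $g\in L^{p'}$ we have $\int|K(\eta)||g(\xi+r\eta)|\,d\eta\le\|K\|_p(r_1\cdots r_d)^{-1/p'}\|g\|_{p'}$. With $g=\widehat f$ and the Hausdorff--Young inequality this is \eqref{eq:ptbound}. With $g=\widehat f(\cdot+\zeta)-\widehat f$ it bounds $|\mathcal A^K_rf(\xi+\zeta)-\mathcal A^K_rf(\xi)|$ by a quantity that tends to $0$ with $\zeta$, because translation is continuous in $L^{p'}$ for $p'<\infty$.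 A supremum of any family of continuous functions is lower semicontinuous, hence Borel.
\end{proof}

This lemma and Theorem~\ref{thm:convex}(b) are the places where the Hausdorff--Young inequality, and with it $p\le 2$, enters the proofs.

We shall multiply $f$ by discontinuous functions, so we need \eqref{eq:restr} beyond the Schwartz class. Recall that a function $h\in L^a\cap L^b$ with $1\le a,b<\infty$ is a limit of Schwartz functions in both norms at once: cut $h$ off to a large ball and convolve with a smooth, compactly supported approximate identity. Recall also that a sequence converging in $L^t(\sigma)$, $1\le t\le\infty$, has a subsequence converging $\sigma$-a.e.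

\begin{lemma}\label{lem:L1}
Let $h\in L^1\cap L^p$ and let $\widehat h$ be its continuous Fourier transform. Then $\mathcal Rh=\widehat h$ $\sigma$-a.e., and so $\|\widehat h\|_{L^q(\sigma)}\le C_0\|h\|_p$. Moreover, for $K$ and $r$ as in Lemma~\ref{lem:avg} and every $\xi$,
\begin{equation}\label{eq:mult}
\mathcal A^K_rh(\xi)=\int_{\mathbb R^d}h(x)\,\widehat K(rx)\,e^{-2\pi ix\cdot\xi}\,dx .
\end{equation}
\end{lemma}

\begin{proof}
Take Schwartz $h_k\to h$ in $L^1$ and in $L^p$. Then $\widehat{h_k}\to\widehat h$ uniformly, and $\widehat{h_k}=\mathcal Rh_k\to\mathcal Rh$ in $L^q(\sigma)$, hence $\sigma$-a.e.\ along a subsequence. So the two limits agree $\sigma$-a.e. For \eqref{eq:mult}, insert $\widehat h(\xi+r\eta)=\int h(x)e^{-2\pi ix\cdot\xi}e^{-2\pi i(rx)\cdot\eta}\,dx$ into the definition and apply Fubini's theorem, which is allowed because $h,K\in L^1$.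
\end{proof}

\begin{remark}[Convergence in norm]\label{rem:norm}
Let $\int K=1$ and $f\in L^p$. Then $\mathcal A^K_rf=\mathcal R\big(f\widehat K(r\,\cdot)\big)$ $\sigma$-a.e. For $f\in L^1\cap L^p$ this is Lemma~\ref{lem:L1}; if $f_k\to f$ in $L^p$, the left sides converge everywhere by \eqref{eq:ptbound} and the right sides converge in $L^q(\sigma)$ because $\widehat K$ is bounded. Therefore $\|\mathcal A^K_rf-\mathcal Rf\|_{L^q(\sigma)}\le C_0\|f\,(\widehat K(r\,\cdot)-1)\|_p$, and this tends to $0$ as $r\to0$ by dominated convergence, since $\widehat K$ is continuous and $\widehat K(0)=1$.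
\end{remark}

Formula \eqref{eq:mult} moves the problem to the side of $f$: averaging $\widehat f$ at scales $r_1,\dots,r_d$ amounts to multiplying $f$ by $\widehat K(rx)$, which is close to $\int K$ when all $|r_jx_j|$ are small and tends to $0$ as $|rx|\to\infty$. It is a blurred and oscillating truncation of $f$ to the box $|x_j|\le1/r_j$.

\section{A model case: intervals on the line}\label{sec:model}

The definitions and the lemmas above make sense for $d=1$, and this case already shows how the decay is found. Let \eqref{eq:restr} hold on $\mathbb R$, let $f\in L^1\cap L^p(\mathbb R)$, and consider the average of $\widehat f$ over $[\xi-r,\xi+r]$. Write $r=2^{-m}\rho$ with $m\in\mathbb Z$ and $1\le\rho<2$. The average equals $\int K^\rho(\eta)\widehat f(\xi+2^{-m}\eta)\,d\eta$ with $K^\rho=(2\rho)^{-1}\mathbf 1_{[-\rho,\rho]}$, and by \eqref{eq:mult} it is the Fourier transform of $f(x)\Phi(2^{-m}x)$, where $\Phi(y)=\widehat{K^\rho}(y)=\sin(2\pi\rho y)/(2\pi\rho y)$. We must take the supremum over $m$ and over $\rho$.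

For $n\in\mathbb Z$ let
\[
D_n=\{t\in\mathbb R:\ 2^{n-1}<|t|\le2^n\},
\]
so that $2^{-m}x\in D_n$ exactly when $x\in D_{n+m}$. On a fixed shell $y\in D_n$ the supremum over $m$ is free. Suppose that functions $G_m\ge0$ satisfy $\|G_m\|_{L^q(\sigma)}\le\gamma_n\|f\mathbf 1_{D_{n+m}}\|_p$. Since $q\ge p$ and the sets $D_{n+m}$, $m\in\mathbb Z$, are disjoint,
\[
\Big\|\sup_mG_m\Big\|_{L^q(\sigma)}^q\le\sum_m\|G_m\|_{L^q(\sigma)}^q\le\gamma_n^q\Big(\sum_m\|f\mathbf 1_{D_{n+m}}\|_p^p\Big)^{q/p}\le\gamma_n^q\|f\|_p^q .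
\]
What is needed is a majorant $G_m$ independent of $\rho$, with $\sum_n\gamma_n<\infty$. As $n\to-\infty$ the multiplier $\Phi$ tends to $1$ on $D_n$, so no decay is available there unless we subtract $1$. This dictates the splitting, for $y\ne0$,
\[
\Phi(y)=\mathbf 1_{[-1,1]}(y)+\sum_{n\le0}\mathbf 1_{D_n}(y)\,(\Phi(y)-1)+\sum_{n\ge1}\mathbf 1_{D_n}(y)\,\Phi(y).
\]

\emph{The truncation.} The first term contributes $(f\mathbf 1_{\{|x|\le2^m\}})^\wedge$. It does not depend on $\rho$, but the sets $\{|x|\le2^m\}$ are nested rather than disjoint. Section~\ref{sec:CK} deals with it.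

\emph{Low shells, $n\le0$.} Here $\Phi(y)-1=\int K^\rho(\eta)(e^{-2\pi iy\eta}-1)\,d\eta$ and $|K^\rho|\le\frac12\mathbf 1_{[-2,2]}$. By Fubini's theorem the term is dominated by
\[
G_m(\xi)=\frac12\int_{-2}^2\big|\big(f\mathbf 1_{D_{n+m}}(e^{-2\pi i2^{-m}\eta x}-1)\big)^\wedge(\xi)\big|\,d\eta .
\]
Since $|e^{-2\pi iy\eta}-1|\le4\pi2^n$ for $y\in D_n$ and $|\eta|\le2$, Minkowski's inequality and Lemma~\ref{lem:L1} give $\gamma_n=8\pi C_02^n$.

\emph{High shells, $n\ge1$.} For one fixed $\rho$ the bound $|\Phi(y)|\le(2\pi|y|)^{-1}$ gives decay $2^{-n}$. The difficulty is the supremum over $\rho$. Bounding it by the value at $\rho=1$ plus the integral of the $\rho$-derivative loses all the decay, because $\partial_\rho\Phi(y)=\rho^{-1}(\cos(2\pi\rho y)-\Phi(y))$ does not tend to $0$ as $|y|\to\infty$. We look for the decay on the side of the kernel instead. Let $h=2^{-n-1}$ and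
\[
\Delta K^\rho=K^\rho-K^\rho(\cdot-h)=\frac1{2\rho}\big(\mathbf 1_{[-\rho,-\rho+h)}-\mathbf 1_{(\rho,\rho+h]}\big).
\]
Its Fourier transform is $(1-e^{-2\pi ihy})\Phi(y)$. For $y\in D_n$ we have $\frac14<|hy|\le\frac12$, so $|1-e^{-2\pi ihy}|=2|\sin(\pi hy)|\ge\sqrt2$. On the shell we may therefore divide by this factor, and the factor does not involve $\rho$, so it can be absorbed into $f$. With $u_m(x)=f(x)\mathbf 1_{D_{n+m}}(x)\,(1-e^{-2\pi ih2^{-m}x})^{-1}$, the term equals
\[
\int\Delta K^\rho(\eta)\,\widehat{u_m}(\xi+2^{-m}\eta)\,d\eta=\frac1{2\rho}\Big(\int_{-\rho}^{-\rho+h}-\int_\rho^{\rho+h}\Big)\widehat{u_m}(\xi+2^{-m}\eta)\,d\eta .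
\]
Only two intervals of total length $2h=2^{-n}$ are left, at the endpoints of the support of $K^\rho$. Their position depends on $\rho$, and H\"older's inequality removes this dependence: the term is dominated by
\[
G_m(\xi)=\tfrac12\,2^{-n/q'}\Big(\int_{-3}^3|\widehat{u_m}(\xi+2^{-m}\eta)|^q\,d\eta\Big)^{1/q}.
\]
The exponent $q$ in $\eta$ matches the exponent of $L^q(\sigma)$, so Tonelli's theorem lets us integrate in $\xi$ first. For fixed $\eta$, the function $\widehat{u_m}(\cdot+2^{-m}\eta)$ is the transform of $u_m(x)e^{-2\pi i2^{-m}\eta x}$, whose $L^p$ norm is at most $\|f\mathbf 1_{D_{n+m}}\|_p$. Lemma~\ref{lem:L1} gives $\gamma_n=\frac126^{1/q}C_02^{-n/q'}$, which is summable because $q>1$.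

In dimension $d\ge2$ each coordinate falls into one of the three regimes independently of the others. For $d=2$ a typical term has $f$ truncated to $|x_1|\le2^{m_1}$ and restricted to a high shell $x_2\in D_{n_2+m_2}$. The supremum over $m_2$ is again free, but the supremum over $m_1$ must be taken inside the $\eta$-integral. So we need the truncation estimate in any subset of the coordinates, to be applied to the modulated functions for each fixed $\eta$.

\section{Maximal rectangular truncations}\label{sec:CK}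

For $J\subseteq\{1,\dots,d\}$ and $m\in\mathbb Z^J$ let $Q_J(m)=\{x\in\mathbb R^d:|x_j|\le2^{m_j}\text{ for all }j\in J\}$. When $J=\emptyset$, the set $\mathbb Z^J$ has one element and $Q_J(m)=\mathbb R^d$. For $f\in L^1\cap L^p$ put
\[
T_Jf(\xi)=\sup_{m\in\mathbb Z^J}\big|\big(f\mathbf 1_{Q_J(m)}\big)^\wedge(\xi)\big| .
\]

\begin{proposition}\label{prop:CK}
For all $J\subseteq\{1,\dots,d\}$ and $f\in L^1\cap L^p$ we have $\|T_Jf\|_{L^q(\sigma)}\le C_1\|f\|_p$, where $C_1=C_0\beta^d$ and $\beta=(1-2^{-(1/p-1/q)})^{-1}$.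
\end{proposition}

The proof is the Christ--Kiselev argument, run in one coordinate at a time. Nested sets become disjoint ones after cutting space into slabs that carry equal shares of $|f|^p$. At level $l$ there are $2^l$ pieces of norm $2^{-l/p}$, every truncation is a sum with at most one piece from each level, and the maximum over the pieces of level $l$ costs only $2^{l/q}$. To iterate over the coordinates, we need the step for operators that already contain a supremum.

\begin{lemma}\label{lem:step}
Let $\mathcal F$ be a countable family of measurable functions on $\mathbb R^d$ bounded by $1$, and let $Tf=\sup_{a\in\mathcal F}|\widehat{af}|$ for $f\in L^1\cap L^p$. Suppose that $\|Tf\|_{L^q(\sigma)}\le D\|f\|_p$ for all $f\in L^1\cap L^p$. Fix $j$ and let $T'f=\sup_{m\in\mathbb Z}T(f\mathbf 1_{\{|x_j|\le2^m\}})$. Then $\|T'f\|_{L^q(\sigma)}\le\beta D\|f\|_p$ for all $f\in L^1\cap L^p$.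
\end{lemma}

\begin{proof}
The functions $Tf$ and $T'f$ are countable suprema of continuous functions, hence Borel. If $f=\sum_lf_l$ converges in $L^1$, then $\widehat{af}=\sum_l\widehat{af_l}$ uniformly for each $a\in\mathcal F$, so $Tf\le\sum_lTf_l$ pointwise.

Let $\|f\|_p=1$, $d\mu=|f|^p\,dx$, and $F(s)=\mu(\{|x_j|\le s\})$ for $s\ge0$. Hyperplanes are $\mu$-null, so $F$ is continuous and nondecreasing, with $F(0)=0$ and $F(s)\to1$ as $s\to\infty$. For $0\le\tau\le1$ let $X_\tau=\{x:F(|x_j|)<\tau\}$.

\emph{Claim 1. If $\tau=F(s)$, then $X_\tau$ and $\{|x_j|\le s\}$ differ by a $\mu$-null set.} If $F(|x_j|)<F(s)$, then $|x_j|<s$, so $X_\tau\subseteq\{|x_j|\le s\}$. The difference consists of the points with $|x_j|\le s$ and $F(|x_j|)=\tau$. It equals $\{s_0\le|x_j|\le s\}$ with $s_0=\min\{u\ge0:F(u)=\tau\}$, and its measure is $F(s)-F(s_0)=0$.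

\emph{Claim 2. $\mu(X_\tau)=\tau$ for $0\le\tau\le1$.} For $\tau<1$ the intermediate value theorem gives $s$ with $F(s)=\tau$, and Claim~1 applies. The set $X_1$ is the increasing union of the sets $X_\tau$, $\tau<1$, so $\mu(X_1)=1$.

For $l\ge0$ let $\mathcal D_l$ be the family of intervals $[k2^{-l},(k+1)2^{-l})$, $0\le k<2^l$, and for such an interval $V$ let $f_V=f\mathbf 1_{\{F(|x_j|)\in V\}}$. By Claim~2, $\|f_V\|_p^p=2^{-l}$ for $V\in\mathcal D_l$. Every interval $[0,\tau)$ with $0\le\tau\le1$ is a disjoint union of such intervals, at most one from each $\mathcal D_l$. For $\tau=1$ take $[0,1)\in\mathcal D_0$. For $\tau<1$ write $\tau=\sum_{l\ge1}\epsilon_l2^{-l}$ in binary with partial sums $\tau_l$, $\tau_0=0$, and take $[\tau_{l-1},\tau_l)\in\mathcal D_l$ whenever $\epsilon_l=1$.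

Apply this with $\tau=F(2^m)$. By Claim~1, $f\mathbf 1_{\{|x_j|\le2^m\}}=f\mathbf 1_{X_\tau}$ Lebesgue-a.e., and this function is a sum of functions $f_V$ with disjoint supports, at most one from each level. The sum converges in $L^1$ by dominated convergence. Hence
\[
T'f\le\sum_{l\ge0}\max_{V\in\mathcal D_l}Tf_V\le\sum_{l\ge0}\Big(\sum_{V\in\mathcal D_l}(Tf_V)^q\Big)^{1/q},
\]
and taking norms in $L^q(\sigma)$,
\[
\|T'f\|_{L^q(\sigma)}\le\sum_{l\ge0}\Big(\sum_{V\in\mathcal D_l}D^q\|f_V\|_p^q\Big)^{1/q}=D\sum_{l\ge0}2^{l/q}2^{-l/p}=\beta D.\qedhere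
\]
\end{proof}

The last series converges exactly when $p<q$. This is the only place where the strict inequality is used.

\begin{proof}[Proof of Proposition~\ref{prop:CK}]
The operator $T_\emptyset f=|\widehat f|$ has the form required in Lemma~\ref{lem:step}, with $\mathcal F=\{1\}$ and $D=C_0$ by Lemma~\ref{lem:L1}. If $T=T_J$ and $j\notin J$, then $T'=T_{J\cup\{j\}}$, which again has this form, with $\mathcal F$ the family of indicators of the sets $Q_{J\cup\{j\}}(m)$. Induction gives the constant $C_0\beta^{|J|}\le C_0\beta^d$.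
\end{proof}

\section{The maximal inequality for integrable functions}\label{sec:maxineq}

In this section $f\in L^1\cap L^p$ is fixed, and we prove \eqref{eq:max} for $f$.

\subsection{Rescaling and decomposition}

Let $K\in\mathcal K$ and $r\in(0,\infty)^d$. Write $r_j=2^{-m_j}\rho_j$ with $m\in\mathbb Z^d$ and $\rho\in[1,2)^d$, and let $2^{-m}x=(2^{-m_1}x_1,\dots,2^{-m_d}x_d)$. We absorb $\rho$ into the kernel. The function
\[
K^\rho(\eta)=(\rho_1\cdots\rho_d)^{-1}K(\eta_1/\rho_1,\dots,\eta_d/\rho_d)
\]
is supported in $[-2,2]^d$, has $\|K^\rho\|_1=\|K\|_1$, and satisfies $\widehat{K^\rho}(y)=\widehat K(\rho y)$. By \eqref{eq:mult}, $\mathcal A^K_rf$ is the Fourier transform of $f(x)\widehat{K^\rho}(2^{-m}x)$. The map $K\mapsto K^\rho$ multiplies $L^{q'}$ norms by $(\rho_1\cdots\rho_d)^{-1/q}\le1$, and it sends $K(\cdot-(h/\rho_j)\mathbf e_j)$ to $K^\rho(\cdot-h\mathbf e_j)$. Since $\omega$ is nondecreasing,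
\begin{equation}\label{eq:Krho}
\|K^\rho\|_{q'}\le A,\qquad\|K^\rho-K^\rho(\cdot-h\mathbf e_j)\|_{q'}\le\omega(h/\rho_j)\le\omega(h)\qquad(0<h\le1).
\end{equation}

The multiplier $\widehat{K^\rho}$ is in general not a product of functions of one variable, but it is a superposition of the exponentials $e^{-2\pi iy\cdot\eta}$, which are products. So we apply the splitting of Section~\ref{sec:model} to each factor. For $t\ne0$ and $s\in\mathbb R$,
\begin{equation}\label{eq:split}
e^{-2\pi its}=\mathbf 1_{[-1,1]}(t)+\sum_{n\le0}\mathbf 1_{D_n}(t)\big(e^{-2\pi its}-1\big)+\sum_{n\ge1}\mathbf 1_{D_n}(t)\,e^{-2\pi its}.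
\end{equation}
For $I\subseteq\{1,\dots,d\}$ and $n\in\mathbb Z^I$ let $J$ be the complement of $I$, and put
\[
I_-=\{j\in I:n_j\le0\},\qquad I_+=\{j\in I:n_j\ge1\},\qquad D_I(n)=\{x\in\mathbb R^d:x_j\in D_{n_j}\text{ for all }j\in I\},
\]
\[
E_{I,n}(y,\eta)=\prod_{j\in I_-}\big(e^{-2\pi iy_j\eta_j}-1\big)\prod_{j\in I_+}e^{-2\pi iy_j\eta_j},\qquad
\Phi_{I,n}(y)=\int K^\rho(\eta)E_{I,n}(y,\eta)\,d\eta .
\]
Both $E_{I,n}$ and $\Phi_{I,n}$ depend on $y$ only through the coordinates $y_j$, $j\in I$, and $|E_{I,n}|\le2^d$, $|\Phi_{I,n}|\le2^d\|K\|_1$. Let $y$ have nonzero coordinates. Multiply the identities \eqref{eq:split} with $t=y_j$, $s=\eta_j$ over $j=1,\dots,d$, let $J$ be the set of coordinates in which the first term is chosen, and integrate against $K^\rho$. This gives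
\[
\widehat{K^\rho}(y)=\sum_I\sum_{n\in\mathbb Z^I}\mathbf 1_{Q_J(0)}(y)\,\mathbf 1_{D_I(n)}(y)\,\Phi_{I,n}(y),
\]
where for each $I$ exactly one $n$ has $y\in D_I(n)$. Let $m_I$ and $m_J$ be the restrictions of $m$ to $I$ and $J$. Then $2^{-m}x\in Q_J(0)\cap D_I(n)$ means $x\in Q_J(m_J)\cap D_I(n+m_I)$, and therefore
\begin{equation}\label{eq:decomp}
\mathcal A^K_rf=\sum_I\sum_{n\in\mathbb Z^I}U_{I,n},\qquad U_{I,n}=\Big(f\,\mathbf 1_{Q_J(m_J)}\,\mathbf 1_{D_I(n+m_I)}\,\Phi_{I,n}(2^{-m}\,\cdot)\Big)^\wedge .
\end{equation}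
For each $I$ the functions inside the transforms have disjoint supports and are bounded by $2^d\|K\|_1|f|$. So their $L^1$ norms are summable, and \eqref{eq:decomp} converges absolutely at every $\xi$.

\subsection{A single term}

The function $U_{I,n}$ depends on $K$, $\rho$ and $m$. We bound it by a function that depends on none of them. Put
\[
\Omega(n)=A\ \text{ if }I_+=\emptyset,\qquad\Omega(n)=\omega(2^{-N})\ \text{ with }N=\max_{j\in I_+}n_j\ \text{ if }I_+\ne\emptyset .
\]

\begin{proposition}\label{prop:term}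
For each pair $(I,n)$ there is a Borel function $G_{I,n}\colon\mathbb R^d\to[0,\infty]$ such that $|U_{I,n}(\xi)|\le G_{I,n}(\xi)$ for all $K\in\mathcal K$, $r\in(0,\infty)^d$ and $\xi\in\mathbb R^d$, and
\[
\|G_{I,n}\|_{L^q(\sigma)}\le6^{d/q}\,C_1\,\Omega(n)\prod_{j\in I_-}\big(6\pi\,2^{n_j}\big)\,\|f\|_p .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: moving the decay into the kernel.} We find a function $b$ on $D_I(n)$ and a kernel $\Delta K^\rho$ such that
\begin{equation}\label{eq:b}
\Phi_{I,n}(y)=b(y)\int\Delta K^\rho(\eta)E_{I,n}(y,\eta)\,d\eta\qquad(y\in D_I(n)),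
\end{equation}
where $|b|\le1$, $b$ is determined by $(I,n)$ and depends only on the coordinates $y_j$ with $j\in I$, $\Delta K^\rho$ is supported in $[-3,3]^d$, and $\|\Delta K^\rho\|_{q'}\le\Omega(n)$.

If $I_+=\emptyset$, take $b=1$ and $\Delta K^\rho=K^\rho$, and use \eqref{eq:Krho}.

If $I_+\ne\emptyset$, let $k$ be the smallest index in $I_+$ with $n_k=N$, let $h=2^{-N-1}$ and $\Delta K^\rho=K^\rho-K^\rho(\cdot-h\mathbf e_k)$. We difference in the direction of the highest shell because it allows the shortest step $h$. Since $h\le\frac14$, the support lies in $[-3,3]^d$, and \eqref{eq:Krho} gives $\|\Delta K^\rho\|_{q'}\le\omega(2^{-N-1})\le\omega(2^{-N})$. Since $k\in I_+$, the variable $\eta_k$ enters $E_{I,n}$ only through the factor $e^{-2\pi iy_k\eta_k}$, so $E_{I,n}(y,\eta+h\mathbf e_k)=e^{-2\pi ihy_k}E_{I,n}(y,\eta)$ and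
\[
\int\Delta K^\rho(\eta)E_{I,n}(y,\eta)\,d\eta=\big(1-e^{-2\pi ihy_k}\big)\Phi_{I,n}(y).
\]
For $y_k\in D_N$ we have $\frac14<|hy_k|\le\frac12$, so as in Section~\ref{sec:model} the function $b(y)=(1-e^{-2\pi ihy_k})^{-1}$ satisfies $|b|\le2^{-1/2}$.

\emph{Step 2: separating the kernel from $f$.} For $m_I\in\mathbb Z^I$ and $\eta\in[-3,3]^d$ let
\[
u^\eta_{m_I}(x)=f(x)\,b(2^{-m}x)\,E_{I,n}(2^{-m}x,\eta)\ \text{ for }x\in D_I(n+m_I),\qquad u^\eta_{m_I}(x)=0\ \text{ otherwise.}
\]
This function depends on $f,I,n,m_I,\eta$, and not on $K$, $\rho$ or $m_J$. For $j\in I_-$, $y_j\in D_{n_j}$ and $|\eta_j|\le3$ we have $|e^{-2\pi iy_j\eta_j}-1|\le2\pi|y_j||\eta_j|\le6\pi2^{n_j}$. Hence $u^\eta_{m_I}\in L^1\cap L^p$ and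
\begin{equation}\label{eq:u}
\|u^\eta_{m_I}\|_p\le\lambda\,\|f\mathbf 1_{D_I(n+m_I)}\|_p,\qquad\lambda=\prod_{j\in I_-}\big(6\pi2^{n_j}\big).
\end{equation}
Insert \eqref{eq:b} into the definition of $U_{I,n}$. The double integral in $x$ and $\eta$ converges absolutely, being at most $2^d\|f\|_1\|\Delta K^\rho\|_1$, so Fubini's theorem gives
\[
U_{I,n}(\xi)=\int_{[-3,3]^d}\Delta K^\rho(\eta)\,\big(u^\eta_{m_I}\mathbf 1_{Q_J(m_J)}\big)^\wedge(\xi)\,d\eta .
\]
All dependence on $K$ and $\rho$ is in the first factor, and all dependence on $m_J$ is in the truncation. By H\"older's inequality in $\eta$ and the definition of $T_J$,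
\[
|U_{I,n}(\xi)|\le g_{m_I}(\xi):=\Omega(n)\Big(\int_{[-3,3]^d}\big(T_Ju^\eta_{m_I}(\xi)\big)^q\,d\eta\Big)^{1/q}.
\]

\emph{Step 3: the norm of $g_{m_I}$.} For each $m_J$ the function $(\xi,\eta)\mapsto(u^\eta_{m_I}\mathbf 1_{Q_J(m_J)})^\wedge(\xi)$ is continuous, by dominated convergence with majorant $2^d|f|$. So $(\xi,\eta)\mapsto T_Ju^\eta_{m_I}(\xi)$ is Borel. Since $\sigma$ is $\sigma$-finite, Tonelli's theorem applies; it shows that $g_{m_I}$ is Borel, and with Proposition~\ref{prop:CK} for each fixed $\eta$ and \eqref{eq:u} it gives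
\[
\|g_{m_I}\|_{L^q(\sigma)}^q=\Omega(n)^q\int_{[-3,3]^d}\|T_Ju^\eta_{m_I}\|_{L^q(\sigma)}^q\,d\eta\le6^d\big(C_1\Omega(n)\lambda\big)^q\|f\mathbf 1_{D_I(n+m_I)}\|_p^q .
\]

\emph{Step 4: the supremum over $m_I$.} Let $G_{I,n}=\big(\sum_{m_I\in\mathbb Z^I}g_{m_I}^q\big)^{1/q}$. It is Borel, depends on none of $K,\rho,m$, and dominates each $g_{m_I}$. The sets $D_I(n+m_I)$, $m_I\in\mathbb Z^I$, are disjoint and $q\ge p$, so
\[
\sum_{m_I}\|f\mathbf 1_{D_I(n+m_I)}\|_p^q\le\Big(\sum_{m_I}\|f\mathbf 1_{D_I(n+m_I)}\|_p^p\Big)^{q/p}\le\|f\|_p^q .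
\]
Summing the bound of Step~3 over $m_I$ finishes the proof.
\end{proof}

\begin{remark}
The pair $(q',q)$ in Step~2 explains why the class $\mathcal K$ is defined through $L^{q'}$. The pair $(\infty,1)$ would call for a modulus of continuity in $L^\infty$, and an indicator function has none. The pair $(1,\infty)$ would leave a supremum over $\eta$ inside the $L^q(\sigma)$ norm, and Proposition~\ref{prop:CK} is available only for fixed $\eta$. With exponent $q$ the two integrations commute.
\end{remark}

\subsection{Summation}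

By \eqref{eq:decomp} and Proposition~\ref{prop:term}, $\mathcal Mf\le\sum_I\sum_nG_{I,n}$ at every point, so it suffices to sum the norms. Group the pairs $(I,n)$ by the partition $(J,I_-,I_+)$ of $\{1,\dots,d\}$; there are $3^d$ partitions. For a fixed partition the sum over $n$ factors. The low shells give
\[
\prod_{j\in I_-}\sum_{n_j\le0}6\pi2^{n_j}=(12\pi)^{|I_-|}\le(12\pi)^d .
\]
If $I_+=\emptyset$, the remaining factor is $A$. If $I_+\ne\emptyset$, a vector in $\{1,2,\dots\}^{I_+}$ with maximum $N$ is determined by a coordinate in which $N$ is attained and by the other coordinates, each in $\{1,\dots,N\}$; so there are at most $dN^{d-1}$ such vectors, and the remaining factor is at most $\sum_{N\ge1}dN^{d-1}\omega(2^{-N})=d[\omega]$. This count is the origin of the weight $N^{d-1}$ in Definition~\ref{def:K}: decay was gained in one high coordinate only, and it has to pay for the others. Altogether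
\begin{equation}\label{eq:maxL1}
\|\mathcal Mf\|_{L^q(\sigma)}\le C\,C_0\,(A+[\omega])\,\|f\|_p\qquad(f\in L^1\cap L^p)
\end{equation}
with $C=d\,(36\pi)^d\,6^{d/q}\beta^d$, which depends only on $d,p,q$.

\section{General $f$ and pointwise convergence}\label{sec:conv}

\begin{proof}[Proof of Theorem~\ref{thm:max}]
Let $f\in L^p$ and take Schwartz functions $g_k$ with $\|f-g_k\|_p\le2^{-k}$. By \eqref{eq:ptbound}, $\mathcal A^K_rg_k(\xi)\to\mathcal A^K_rf(\xi)$ for all $K$, $r$ and $\xi$. Hence $|\mathcal A^K_rf(\xi)|\le\liminf_k\mathcal Mg_k(\xi)$, and so $\mathcal Mf\le\liminf_k\mathcal Mg_k$ everywhere. Fatou's lemma and \eqref{eq:maxL1} give \eqref{eq:max}.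

For a Schwartz function $g$, every $\xi$ and every $K\in\mathcal K$, the bound $\|K\|_1\le2^{d/q}A$ gives
\begin{equation}\label{eq:schwartz}
\Big|\mathcal A^K_rg(\xi)-\Big(\int K\Big)\widehat g(\xi)\Big|\le2^{d/q}A\sup_{\eta\in[-1,1]^d}|\widehat g(\xi+r\eta)-\widehat g(\xi)| ,
\end{equation}
and the right side does not depend on $K$ and tends to $0$ as $r\to0$. Fix Borel representatives of $\mathcal Rf$ and $\mathcal R(f-g_k)$, and let
\[
\Lambda(\xi)=\limsup_{r\to0}\ \sup_{K\in\mathcal K}\Big|\mathcal A^K_rf(\xi)-\Big(\int K\Big)\mathcal Rf(\xi)\Big|,\qquad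
H_k=\mathcal M(f-g_k)+2^{d/q}A\,|\mathcal R(f-g_k)| .
\]
Outside a $\sigma$-null Borel set, $\mathcal Rf=\widehat{g_k}+\mathcal R(f-g_k)$ for all $k$. At such points the splitting $f=g_k+(f-g_k)$ and \eqref{eq:schwartz} give $\Lambda(\xi)\le H_k(\xi)$ for all $k$. The functions $H_k$ are Borel, and $\|H_k\|_{L^q(\sigma)}\le C''2^{-k}$ with $C''$ independent of $k$, by \eqref{eq:max} and the boundedness of $\mathcal R$. So $\sum_kH_k\in L^q(\sigma)$, and $H_k\to0$ outside a $\sigma$-null Borel set. Outside the union of the two null sets $\Lambda=0$, which is \eqref{eq:unif}. The measurability of $\Lambda$ is not needed.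
\end{proof}

\section{Ellipsoids and convex sets}\label{sec:convex}

Normalized indicators of convex sets of volume bounded below lie in a single class $\mathcal K$. Recall that convex sets are Lebesgue measurable.

\begin{lemma}\label{lem:convex}
Let $v>0$, $A=v^{-1}2^{d/q'}$ and $\omega(h)=v^{-1}(2^dh)^{1/q'}$. Then $[\omega]<\infty$, and for every convex set $E_0\subseteq[-1,1]^d$ with $|E_0|\ge v$ the function $K=\mathbf 1_{E_0}/|E_0|$ belongs to $\mathcal K(A,\omega)$ and has $\int K=1$.
\end{lemma}

\begin{proof}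
Since $q>1$, we have $1/q'>0$, and $\sum_NN^{d-1}2^{-N/q'}$ converges. Next, $\|K\|_{q'}=|E_0|^{-1}|E_0|^{1/q'}\le A$. A line parallel to $\mathbf e_j$ meets $E_0$ in an interval, possibly empty, and meets $E_0+h\mathbf e_j$ in the translate of this interval by $h$. The symmetric difference of the two intervals has length at most $2h$. The lines that meet $E_0$ are parametrized by a subset of $[-1,1]^{d-1}$, so Fubini's theorem gives $|E_0\,\triangle\,(E_0+h\mathbf e_j)|\le2h\cdot2^{d-1}=2^dh$. Therefore $\|K-K(\cdot-h\mathbf e_j)\|_{q'}=|E_0|^{-1}|E_0\,\triangle\,(E_0+h\mathbf e_j)|^{1/q'}\le\omega(h)$.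
\end{proof}

If $K=\mathbf 1_{E_0}/|E_0|$ and $E=\xi+rE_0=\{\xi+r\eta:\eta\in E_0\}$, then $|E|=r_1\cdots r_d|E_0|$, and the substitution $\zeta=\xi+r\eta$ gives
\begin{equation}\label{eq:change}
\mathcal A^K_rf(\xi)=\frac1{|E|}\int_E\widehat f(\zeta)\,d\zeta .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:ell}]
Let $E_0$ be the closed Euclidean unit ball and $v=|E_0|$. Then $\xi+rE_0=B_r(\xi)$. By Lemma~\ref{lem:convex} and \eqref{eq:change}, the maximal bound follows from \eqref{eq:max}, and \eqref{eq:conv} for $f\in L^p$ follows from \eqref{eq:unif}.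

Let $f\in L^s$ with $1\le s\le p$, and write $\mathcal R_s$ for the operator on $L^s$. Put $f_1=f\mathbf 1_{\{|f|\le1\}}$ and $f_2=f\mathbf 1_{\{|f|>1\}}$. Since $|f_1|^p\le|f_1|^s$ and $|f_2|\le|f_2|^s$, we have $f_1\in L^s\cap L^p$ and $f_2\in L^s\cap L^1$. Take Schwartz $g_k\to f_1$ in $L^s$ and $L^p$. Then $\widehat{g_k}$ converges to $\mathcal R_sf_1$ in $L^{q_s}(\sigma)$ and to $\mathcal R_pf_1$ in $L^q(\sigma)$, and passing twice to a subsequence shows $\mathcal R_sf_1=\mathcal R_pf_1$ $\sigma$-a.e. Take Schwartz $h_k\to f_2$ in $L^s$ and $L^1$. Then $\widehat{h_k}$ converges to $\mathcal R_sf_2$ in $L^{q_s}(\sigma)$ and uniformly to the continuous function $\widehat{f_2}$, so $\mathcal R_sf_2=\widehat{f_2}$ $\sigma$-a.e. Now $\widehat f=\widehat{f_1}+\widehat{f_2}$. The averages of $\widehat{f_1}$ converge to $\mathcal R_pf_1$ $\sigma$-a.e.\ by the case $s=p$, and the averages of $\widehat{f_2}$ converge to $\widehat{f_2}$ everywhere by continuity. The sum of the limits is $\mathcal R_sf_1+\mathcal R_sf_2=\mathcal R_sf$.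
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:convex}(a)]
For each integer $k\ge1$ let $\mathcal K_k$ be the class of Lemma~\ref{lem:convex} with $v=2^d/k$. Outside a countable union of $\sigma$-null sets, \eqref{eq:unif} holds for all the classes $\mathcal K_k$. Fix such a $\xi$, let $c>0$, and choose $k$ with $1/k\le c$. Let $E$ be a bounded convex set with nonempty interior and $\kappa_\xi(E)\ge c$, and let $r_j=r_j(E,\xi)$. These numbers are positive because $E$ has nonempty interior. The set $E_0=\{\eta:\xi+r\eta\in E\}$ is convex, lies in $[-1,1]^d$, and has $|E_0|=|E|/(r_1\cdots r_d)=2^d\kappa_\xi(E)\ge2^d/k$. So $K=\mathbf 1_{E_0}/|E_0|\in\mathcal K_k$, and by \eqref{eq:change}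
\[
\Big|\frac1{|E|}\int_E\widehat f-\mathcal Rf(\xi)\Big|\le\sup_{K\in\mathcal K_k}\Big|\mathcal A^K_rf(\xi)-\Big(\int K\Big)\mathcal Rf(\xi)\Big| ,
\]
which tends to $0$ as $\max_jr_j\to0$. Here the kernel changes with $E$, so the uniformity in $K$ in \eqref{eq:unif} is what is used. Finally, an axis-parallel box with side lengths $a_1,\dots,a_d$ that contains $\xi$ has $r_j\le a_j$, so $\kappa_\xi\ge\prod_ja_j/\prod_j2a_j=2^{-d}$.
\end{proof}

Part (b) holds because $p>1$ allows $\widehat f$ to have tall, thin peaks near every point. A ball that sits under a peak has a large average, and its radius may be far smaller than its distance from $\xi$.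

\begin{proof}[Proof of Theorem~\ref{thm:convex}(b)]
Let $(a_l)_{l\ge1}$ be a dense sequence in $\mathbb R^d$. Since $d/p'>0$, we can choose $t_l>0$ with $l\,t_l^{d/p'}\le2^{-l}$; then $t_l\to0$. By \eqref{eq:bump} the series $f=\sum_{l\ge1}l\,\psi_{a_l,t_l}$ converges in $L^p$. By the Hausdorff--Young inequality the transforms of its partial sums, namely $\sum_{l\le M}l\,\varphi((\cdot-a_l)/t_l)$, converge to $\widehat f$ in $L^{p'}$, hence Lebesgue-a.e.\ along a subsequence. All terms are nonnegative and $\varphi\ge1$ on the unit ball, so $\widehat f\ge l$ a.e.\ on the ball with center $a_l$ and radius $t_l$, and the average of $\widehat f$ over this ball is at least $l$.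

Let $\xi\in\mathbb R^d$ and $k\ge1$. A dense sequence enters every open ball infinitely often, so there is $l\ge k$ with $|a_l-\xi|<1/(2k)$ and $t_l<1/(2k)$. Let $E_k$ be the ball with center $a_l$ and radius $t_l$. Then $\sup_{\eta\in E_k}|\eta-\xi|\le1/k$, and the average of $\widehat f$ over $E_k$ is at least $k$. Since $(\mathcal Rf)(\xi)$ is finite for $\sigma$-a.e.\ $\xi$, the convergence in (a) fails along $(E_k)$ at $\sigma$-a.e.\ point.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BK}
Aleksandar Bulj and Vjekoslav Kova\v{c},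
\emph{Multi-parameter maximal Fourier restriction},
arXiv:2208.08111 (2022).

\end{thebibliography}
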